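# Cutting bundles of rails: percolation under a logarithmic isoperimetric bound

## 1. A ladder with two rails

Take a ladder with columns $1,\dots,\ell$ and two rails, top and bottom. Neighboring vertices on the same rail are joined by a horizontal pair, and the two vertices of a column are joined by a rung. Every pair is open or closed, independently of the others, and a horizontal pair is closed with probability $q$. Call the ladder *cut* if no open path leads from column $1$ to column $\ell$. How does the probability of a cut depend on the rungs?

Start with $\ell=3$. The rungs in columns $1$ and $3$ are irrelevant, since each joins two vertices of the same end column, so only the middle rung matters.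

* If the middle rung is open, the ladder is cut exactly when both horizontal pairs between columns $1$ and $2$ are closed, or both between columns $2$ and $3$ are closed. The probability is $2q^2-q^4$.
* If the middle rung is closed, the ladder is cut exactly when each rail has a closed pair. The probability is $(1-(1-q)^2)^2=4q^2-4q^3+q^4$.

For small $q$ we get about $2q^2$ against about $4q^2$. In the first case the two closed pairs must sit above each other; in the second, each rail chooses its place freely.

For general $\ell$, compare the two extremes. If all rungs are open, the ladder is cut exactly when some gap between consecutive columns has both its horizontal pairs closed, which has probability $1-(1-q^2)^{\ell-1}$. If all rungs are closed, the probability is $(1-(1-q)^{\ell-1})^2$. With $q=\frac1{10}$ and $\ell=11$ these numbers are about $0.096$ and $0.424$. As $q\to0$ with $\ell$ fixed, they are asymptotic to $(\ell-1)q^2$ and $(\ell-1)^2q^2$. The second is larger by a factor $\ell-1$, the number of places.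

It is enough that all rungs are closed with reasonable probability. If each rung is open with probability at most $1-e^{-1/\ell}$, then all $\ell$ rungs are closed with probability at least $e^{-1}$, and the ladder is cut with probability at least $e^{-1}(1-(1-q)^{\ell-1})^2$. So rungs that are sparse at scale $\ell$ cost a constant factor and gain a factor of order $\ell$.

Now let the ladder be infinite in both directions. If $q>0$, each gap has both its horizontal pairs closed with probability $q^2$, independently. Almost surely this happens infinitely often on each side, so all clusters are finite, however small $q$ is. The same holds with any finite number of rails. With infinitely many rails the matter changes, because a cluster that is blocked on one bundle of rails may escape through a rung to fresh rails. How well connected must such a structure be before infinite clusters become unavoidable for small $q$? The next section makes this precise.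

## 2. Percolation from a generating measure

Throughout, $\log$ is the natural logarithm, $\log_2$ the binary one, and $S\Subset X$ means that $S$ is a finite subset of $X$.

**Definition (generating measure, random multigraph).** Let $G$ be an infinite countable group. A *generating measure* on $G$ is a probability measure $\mu$ with $\mu(g)=\mu(g^{-1})$ whose support generates $G$. For $\lambda>0$, join each unordered pair $\{g,g'\}$ of distinct elements of $G$ by a number of parallel edges that is Poisson with mean $\lambda\mu(g^{-1}g')$, independently over pairs.

A pair is *open* if it carries at least one edge. This has probability $1-e^{-\lambda\mu(g^{-1}g')}$, and only openness matters for connectivity. We call the connected components *clusters*.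

**Definition (threshold).**
$$\lambda_c(\mu)=\sup\{\lambda>0:\text{ almost surely all clusters are finite}\}\in[0,\infty].$$

**Definition (boundary).** For $S\Subset G$, $\ |\partial S|=\sum_{g\in S,\,g'\notin S}\mu(g^{-1}g')$.

Three standard facts will be used.

* *Monotonicity.* A Poisson variable of mean $\lambda'>\lambda$ (times the same weight) is the sum of independent Poisson variables belonging to $\lambda$ and $\lambda'-\lambda$. So the multigraph for $\lambda$ can be realized inside the one for $\lambda'$, and the probability that a given cluster is infinite is nondecreasing in $\lambda$.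
* *Transitivity.* Left translation $g\mapsto kg$ preserves $g^{-1}g'$, hence the law of the multigraph. All clusters $K_g$ of vertices $g$ have the same law up to translation. Since $G$ is countable, almost surely all clusters are finite if and only if $P(|K_o|<\infty)=1$ for one vertex $o$.
* *Independence.* Events that depend on disjoint sets of pairs are independent.

**Example ($\mathbb Z$).** Let $\mu(\pm1)=\frac12$. Every interval has $|\partial S|=1$, and $\lambda_c=\infty$ by the argument of Section 1.

**Example ($\mathbb Z^2$).** Let $\mu=\frac14$ on the four unit vectors. If $S$ meets $A$ columns and $B$ rows, then $|S|\le AB$ and at least $2A+2B\ge4\sqrt{|S|}$ neighboring pairs leave $S$, so $|\partial S|\ge\sqrt{|S|}$. By the theorem of Harris and Kesten the critical probability of the square lattice is $\frac12$, so $1-e^{-\lambda_c/4}=\frac12$, that is, $\lambda_c=4\log2<\infty$.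

So bounded boundaries are compatible with $\lambda_c=\infty$, and here a boundary of order $\sqrt{|S|}$ goes with $\lambda_c<\infty$. Our problem lies in between. It comes from Agelos Georgakopoulos and John Haslegrave, "Percolation on an infinitely generated group", arXiv:1703.09011 (2017):

> Let $\mu$ be a generating measure on a group $G$ such that $|\partial S|>c\log|S|$ for some constant $c>0$ and every $S\Subset G$ (non-empty, of course). Must $\lambda_c(\mu)<\infty$ hold?

The answer is no, and the counterexample consists of infinitely many rails.

## 3. Rails, rungs, and boundaries of finite sets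

Let $V=\bigoplus_{i\ge1}\mathbb Z/2$ with standard generators $e_1,e_2,\dots$, let $V_n=\langle e_1,\dots,e_n\rangle$, so $|V_n|=2^n$, and let $G=\mathbb Z\times V$. For $\varepsilon=(\varepsilon_i)_{i\ge1}$ with $\varepsilon_i>0$ and $\sum_i\varepsilon_i<1$ put
$$h=\tfrac12\Big(1-\sum_i\varepsilon_i\Big)\in(0,\tfrac12),\qquad \mu_\varepsilon(\pm1,0)=h,\qquad\mu_\varepsilon(0,e_i)=\varepsilon_i .$$
The total mass is $2h+\sum_i\varepsilon_i=1$. The measure is symmetric because $e_i$ is its own inverse, and its support generates $G$.

Each $v\in V$ gives a *rail* $\mathbb Z\times\{v\}$. The pairs $\{(x,v),(x+1,v)\}$ are *horizontal* and open with probability $1-e^{-\lambda h}$. The pairs $\{(x,v),(x,v+e_i)\}$ are *rungs of type $i$* and open with probability $1-e^{-\lambda\varepsilon_i}$. No other pair is ever open. A coset $u+V_n$ gives a bundle of $2^n$ rails. The bundle over $V_0$ is one rail, and the bundle over $V_1=\{0,e_1\}$ is the ladder of Section 1. The bundle over $u+V_{n+1}$ consists of the two bundles over $u+V_n$ and $u+e_{n+1}+V_n$, joined by the rungs of type $n+1$. Put $o=(0,0)$.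

**Example (boxes).** Let $S=\{1,\dots,r\}\times V_n$. Each of its $2^n$ rails has two horizontal boundary pairs. Rungs of type at most $n$ stay inside, and each of the $r2^n$ vertices has one rung of every type $j>n$, which leaves. Hence
$$|\partial S|=2^{n+1}h+r\,2^n\sum_{j>n}\varepsilon_j .\tag{1}$$

If $\varepsilon_{i+1}\le\varepsilon_i/4$ for all $i$, then $\sum_{j>n}\varepsilon_j\le\frac43\varepsilon_{n+1}$. Take $r=\lceil1/\varepsilon_{n+1}\rceil\le2/\varepsilon_{n+1}$ and use $2h\le1$. The box $S_n=\{1,\dots,\lceil1/\varepsilon_{n+1}\rceil\}\times V_n$ then satisfies
$$|\partial S_n|\le2^n+2^n\cdot\tfrac83\le4\cdot2^n .\tag{2}$$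
Since $\log|S_n|\ge\log(1/\varepsilon_{n+1})$, the bound $|\partial S|\ge c\log|S|$ forces $\varepsilon_{n+1}\ge e^{-(4/c)2^n}$. So rungs may become as sparse as $e^{-C2^n}$ with a fixed $C$, and no sparser. We go to this limit.

**Theorem 1.** *Let $\varepsilon_i=2^{-(i-1)-2^{\,i-1}}$ $(i\ge1)$ and $\mu=\mu_\varepsilon$. Then $|\partial S|>\frac h3\log|S|$ for every non-empty $S\Subset G$, and $\lambda_c(\mu)=\infty$.*

So $\lambda_c(\mu)<\infty$ need not hold. The sequence begins $\frac12,\frac18,\frac1{64}$. We have $\varepsilon_i<2^{-i}$ for $i\ge2$, because $2^{i-1}>1$ there, so $\sum_i\varepsilon_i<\frac12+\frac12=1$. Also $\varepsilon_{i+1}/\varepsilon_i=2^{-1-2^{i-1}}\le\frac14$.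

The boundary bound rests on a lemma that we shall use again in Section 8.

**Lemma 1.** *Let $\varepsilon$ be nonincreasing, $\emptyset\ne S\Subset G$, let $a$ be the number of $v\in V$ with $S_v:=\{x:(x,v)\in S\}\ne\emptyset$, and let $n\ge1$ satisfy $2^{n-1}\le a<2^n$. Then*
$$|\partial S|\ge2ha+\varepsilon_n\frac{|S|}{a}.\tag{3}$$

*Proof.* **Horizontal pairs.** These give the first term: each non-empty finite $S_v$ has at least two horizontal boundary pairs, so together they contribute at least $2ha$.

**Rungs.** These give the second term: we walk from the fullest rail to an empty one. Let $v_*$ maximize $|S_v|$, so $|S_{v_*}|\ge|S|/a$. The coset $v_*+V_n$ has $2^n>a$ elements, so it contains some $w$ with $S_w=\emptyset$. Going from $v_*$ to $w$ by flipping the differing coordinates one at a time gives a path $v_*=v_0,v_1,\dots,v_m=w$ with $v_j-v_{j-1}=e_{i_j}$ and distinct $i_j\le n$. For each $x$ in the symmetric difference $S_{v_{j-1}}\triangle S_{v_j}$, the rung between $(x,v_{j-1})$ and $(x,v_j)$ is a boundary pair of weight $\varepsilon_{i_j}\ge\varepsilon_n$. Different $j$ use rungs of different types, so nothing is counted twice. By the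 triangle inequality for symmetric differences,
$$\sum_{j=1}^m|S_{v_{j-1}}\triangle S_{v_j}|\ge|S_{v_0}\triangle S_{v_m}|=|S_{v_*}|\ge|S|/a .$$
So the rungs contribute at least $\varepsilon_n|S|/a$. $\square$

**Proof of the boundary bound in Theorem 1.** Let $N=|S|$. If $N=1$, then $|\partial S|=1>0=\frac h3\log1$. Let $N\ge2$. With $a,n$ as in Lemma 1, $2^{n-1}\le a$ gives $\varepsilon_n=2^{-(n-1)}2^{-2^{n-1}}\ge a^{-1}2^{-a}$. Since $a\le2^a$,
$$|\partial S|\ge2ha+Na^{-2}2^{-a}\ge2ha+N2^{-3a}.$$

* If $a\ge\frac16\log_2N$, then $|\partial S|\ge2ha\ge\frac h3\log_2N>\frac h3\log N$.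
* If $a<\frac16\log_2N$, then $2^{-3a}>N^{-1/2}$, so $|\partial S|\ge\sqrt N$. The function $\sqrt N/\log_2N=\log2\cdot\sqrt N/\log N$ has its minimum over $N>1$ at $N=e^2$, with value $\frac{e\log2}2>\frac12$. So $\sqrt N\ge\frac12\log_2N>\frac h3\log N$, as $h<\frac12$. $\square$

The logarithm is the true order here. For the box $S=\{1,\dots,2^{2^n}\}\times V_n$, formula (1) gives $|\partial S|\le2^{n+1}h+\frac43$, while $\log_2|S|=2^n+n$.

## 4. Confinement between two cuts, and the failure of straight cuts

It remains to show that clusters are finite for every $\lambda$. Fix $\lambda>0$.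

**Definition (cut).** Let $I\subset\mathbb Z$ be an interval of $\ell$ consecutive integers and $u\in V$. The set $I\times(u+V_n)$ is *cut* if no open path inside it joins its leftmost column to its rightmost column. Let $p_n(\ell)$ be the probability of this.

By translation invariance, $p_n(\ell)$ does not depend on $u$ or on the position of $I$. For instance $p_0(2)=e^{-\lambda h}$. Also $p_n(1)=0$, because a single column is joined to itself.

**Lemma 2.** *Let $n\ge0$, $r\ge1$ and $Q=\{-r,\dots,r\}\times V_n$. If $\{1,\dots,r\}\times V_n$ and $\{-r,\dots,-1\}\times V_n$ are cut and no rung of type $>n$ with an endpoint in $Q$ is open, then $K_o\subset Q$. Consequently*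
$$P(K_o\not\subset Q)\le2(1-p_n(r))+\lambda(2r+1)2^n\sum_{j>n}\varepsilon_j .\tag{4}$$

*Proof.* Suppose an open path from $o$ leaves $Q$, and consider its first step out of $Q$. Rungs of type $\le n$ preserve $V_n$ and the column, so they do not leave $Q$; rungs of type $>n$ at $Q$ are closed. So the step is horizontal, say from column $r$ to $r+1$; the other case is symmetric. Before that step the path stays in $Q$. After its last visit to column $0$ before the exit, it stays in columns $1,\dots,r$, because columns change by at most $1$ per step and it ends at column $r$. This part leads from column $1$ to column $r$ inside $\{1,\dots,r\}\times V_n$, which is cut: a contradiction.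

For (4), each of the $(2r+1)2^n$ vertices of $Q$ has exactly one rung of each type $j>n$, so the last term is the expected number of edges on these rungs. It bounds the probability that one of them is open. The union bound does the rest. $\square$

So we want, for suitable $n$ and $r$, that a cut of length $r$ is likely while the leakage through higher rungs is unlikely.

The sensible first attempt copies the infinite ladder. Call a gap between columns $x$ and $x+1$ a *straight cut* of the bundle over $V_n$ if all $2^n$ horizontal pairs in the gap are closed. A gap is a straight cut with probability $e^{-\lambda h2^n}$, independently over gaps. Let $\varepsilon$ be as in Theorem 1, so $2^n\varepsilon_{n+1}=2^{-2^n}$.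

*Where it works.* Suppose $\lambda h<\log2$. Take $r=1+\lceil ne^{\lambda h2^n}\rceil$. The probability that $\{1,\dots,r\}\times V_n$ has no straight cut is at most $(1-e^{-\lambda h2^n})^{r-1}\le e^{-n}$. The leakage term in (4) is at most $\frac43\lambda(2r+1)2^{-2^n}\to0$. So $K_o$ is almost surely finite.

*Where it stops.* Suppose $\lambda h>\log2$. The expected number of straight cuts in $\{1,\dots,r\}\times V_n$ is at most $re^{-\lambda h2^n}$, while the leakage term is at least $2\lambda r2^{-2^n}$. The ratio of the first to the second is at most $\frac1{2\lambda}(2e^{-\lambda h})^{2^n}\to0$. So if $r=r_n$ is chosen with bounded leakage, the expected number of straight cuts tends to $0$, and with it the probability that one exists.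

*Sparser rungs do not help.* For any $\varepsilon$ with $\varepsilon_{i+1}\le\varepsilon_i/4$, the same ratio is at most $e^{-\lambda h2^n}/(2\lambda2^n\varepsilon_{n+1})$. If this is to stay away from $0$ along some subsequence of $n$, for every $\lambda$, we need $\limsup_n2^{-n}\log(1/\varepsilon_{n+1})=\infty$. But then, by (2), $|\partial S_n|/\log|S_n|\to0$ along a subsequence, and the logarithmic bound is lost. With straight cuts, one fixed $\varepsilon$ with logarithmic isoperimetry cannot handle all $\lambda$.

## 5. Cutting the two halves of a bundle at independent places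

Section 1 showed what straight cuts waste: two rails with no open rung between them need not be cut at the same place. In a bundle of $2^{n+1}$ rails we have two sub-bundles joined by rungs of type $n+1$. Over a length of about $1/(2^n\varepsilon_{n+1})$ these rungs are all closed with probability bounded below, and there each sub-bundle may be cut at its own place. Each sub-bundle is in turn cut in this flexible way, at every scale.

**Lemma 3.** *For all $n\ge0$ and $\ell,k\ge1$:*
$$\text{(i)}\quad p_{n+1}(\ell)\ge e^{-\lambda\varepsilon_{n+1}2^n\ell}\,p_n(\ell)^2;\qquad\text{(ii)}\quad1-p_n(k\ell)\le(1-p_n(\ell))^k .$$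

*Proof.* (i) The set $I\times(u+V_{n+1})$ consists of $I\times(u+V_n)$ and $I\times(u+e_{n+1}+V_n)$ together with the $2^n\ell$ rungs of type $n+1$ between them. If all these rungs are closed, an open path in the set stays in one part; if moreover both parts are cut, it is not a crossing. The three events concern disjoint sets of pairs, so they are independent, and their probabilities are $e^{-\lambda\varepsilon_{n+1}2^n\ell}$, $p_n(\ell)$, $p_n(\ell)$.

(ii) Split $I$ into $k$ disjoint intervals of length $\ell$. Let a path cross $I$ from left to right and let $J$ be one of these intervals. Stop the path when it first reaches the rightmost column of $J$, and start it at its last visit before that to the leftmost column of $J$. Since columns change by at most $1$ per step, the piece in between stays in $J\times(u+V_n)$ and crosses it. So if one sub-interval is cut, so is $I$. The sub-intervals involve disjoint sets of pairs, so the probability that none of them is cut is $(1-p_n(\ell))^k$. $\square$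

Before the proof, look at the bookkeeping. In Theorem 1 the natural length is $\ell_n=2^{2^n}$, for which $2^n\varepsilon_{n+1}\ell_n=1$ and $\ell_{n+1}=\ell_n^2$. Let $b_n=-\log_2p_n(\ell_n)$ be the cost of a cut at its natural length. Part (i) doubles the cost, up to a constant; part (ii) with $k=\ell_n$ saves $\log_2\ell_n=2^n$ as long as cuts are rare. So roughly $b_{n+1}\approx2b_n-2^n$, and the cost per rail $2^{-n}b_n$ drops by $\frac12$ at *every* scale. It starts at $\lambda h\log_2e$, so for any $\lambda$ it is used up after finitely many scales. Straight cuts use the freedom of place only once, at the last scale.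

**Proof that $\lambda_c(\mu)=\infty$ in Theorem 1.** Fix $\lambda>0$, let $\ell_n=2^{2^n}$ and $a_n=p_n(\ell_n)$. Since $\ell_0=2$, we have $a_0=e^{-\lambda h}>0$.

**Step 1: a recursion for $a_n$.** By Lemma 3(i), $p_{n+1}(\ell_n)\ge e^{-\lambda}a_n^2$. By Lemma 3(ii) with $\ell=k=\ell_n$ and by $1-x\le e^{-x}$,
$$a_{n+1}\ge1-(1-e^{-\lambda}a_n^2)^{\ell_n}\ge1-\exp(-\ell_ne^{-\lambda}a_n^2)\ge\tfrac12\min\{1,\ \ell_ne^{-\lambda}a_n^2\}.\tag{5}$$
The last inequality is $1-e^{-t}\ge\frac12\min\{1,t\}$: for $t\ge1$ because $1-e^{-1}>\frac12$, and for $0\le t\le1$ because, by concavity, $1-e^{-t}\ge(1-e^{-1})t$. In particular all $a_n>0$. Write $b_n=-\log_2a_n\ge0$ and $\lambda'=\lambda\log_2e$.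

**Step 2: cuts become likely at infinitely many scales.** Suppose $\ell_ne^{-\lambda}a_n^2<1$ for all $n\ge n_1$. Then (5) gives $b_{n+1}\le2b_n+\lambda'+1-2^n$, that is,
$$2^{-n-1}b_{n+1}\le2^{-n}b_n+2^{-n-1}(\lambda'+1)-\tfrac12\qquad(n\ge n_1).$$
Summing over $n$, the middle terms have a bounded sum and the terms $-\frac12$ do not, so $2^{-n}b_n\to-\infty$. This contradicts $b_n\ge0$. So $\ell_ne^{-\lambda}a_n^2\ge1$ for infinitely many $n$, and for these $a_{n+1}\ge\frac12$ by (5).

**Step 3: once likely, always likely.** By Step 2 choose $m$ with $a_m\ge\frac12$ and $2^m\ge\lambda'+2$. Then $\ell_me^{-\lambda}a_m^2\ge2^{2^m-\lambda'-2}\ge1$, so $a_{m+1}\ge\frac12$ by (5). The condition $2^n\ge\lambda'+2$ persists for larger $n$, so by induction $a_n\ge\frac12$ for all $n\ge m$.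

**Step 4: confining $K_o$.** We need a length with cut probability near $1$ and small leakage. For large $n$, Step 3 gives $p_{n+1}(\ell_n)\ge e^{-\lambda}/4$. With $r_n=n\ell_n$, Lemma 3(ii) gives
$$p_{n+1}(r_n)\ge1-(1-e^{-\lambda}/4)^n\to1 .$$
Apply (4) with $n+1$ in place of $n$ and $r=r_n$. Since $2r_n+1\le3n\ell_n$, $\sum_{j\ge n+2}\varepsilon_j\le2\varepsilon_{n+2}$ and $2^{n+1}\varepsilon_{n+2}=1/\ell_{n+1}$, the leakage term is at most
$$\lambda\cdot3n\ell_n\cdot2^{n+1}\cdot2\varepsilon_{n+2}=6\lambda n\,\ell_n/\ell_{n+1}=6\lambda n/\ell_n\to0 .$$
So the probability that $K_o$ lies in a finite box tends to $1$, and $P(|K_o|<\infty)=1$. By transitivity and countability all clusters are almost surely finite. Since $\lambda$ was arbitrary, $\lambda_c(\mu)=\infty$. $\blacksquare$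

## 6. The series $\sum2^{-i}\log(1/\varepsilon_i)$: divergence makes every cluster finite

In the bookkeeping above, the freedom of place at scale $n$ saves about $\log(1/\varepsilon_{n+1})$, to be compared with a cost proportional to $2^n$. The total saving per rail is a series, and it decides the matter.

**Theorem 2.**
(i) *If $\varepsilon_{i+1}\le\varepsilon_i/4$ for all $i$ and $\sum_i2^{-i}\log(1/\varepsilon_i)=\infty$, then $\lambda_c(\mu_\varepsilon)=\infty$.*
(ii) *For any $\varepsilon$, if $\sum_i2^{-i}\log(1/\varepsilon_i)<\infty$, then $\lambda_c(\mu_\varepsilon)<\infty$.*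

**Example.** For the $\varepsilon$ of Theorem 1 every term of the series is at least $2^{-i}2^{i-1}\log2=\frac12\log2$, so the series diverges. For $\varepsilon_i=4^{-i}$ it is $\sum_i2^{-i}i\log4<\infty$, so $\lambda_c(\mu_\varepsilon)<\infty$.

**Proof of Theorem 2(i).**

**Step 1: natural lengths.** We choose lengths that divide each other and keep leakage summably small. Since $\varepsilon_{i+1}\le\varepsilon_i/4$, the sequence $4^n\varepsilon_{n+1}$ is nonincreasing, and it is at most $\varepsilon_1<1$. Let $\ell_n$ be the largest power of two with
$$\ell_n\le\frac1{4^n\varepsilon_{n+1}} .\tag{6}$$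
Then $\ell_n\ge1$, $\ell_n$ is nondecreasing in $n$, and $k_n=\ell_{n+1}/\ell_n$ is an integer. By maximality $2\ell_n>1/(4^n\varepsilon_{n+1})$, so $\log\ell_n\ge\log(1/\varepsilon_{n+1})-(n+1)\log4$. Since $\sum2^{-n}(n+1)<\infty$, the hypothesis gives $\sum_n2^{-n}\log\ell_n=\infty$. In particular $\ell_n\to\infty$.

**Step 2: the recursion.** Fix $\lambda$ and $n_0\ge1$ with $\ell_{n_0}\ge2$. For $n\ge n_0$ put $a_n=p_n(\ell_n)$. Closing all horizontal pairs in one gap shows $a_n\ge e^{-\lambda h2^n}>0$. By (6), $\varepsilon_{n+1}2^n\ell_n\le2^{-n}$, so Lemma 3(i) gives $p_{n+1}(\ell_n)\ge e^{-\lambda2^{-n}}a_n^2\ge e^{-\lambda}a_n^2$. Then Lemma 3(ii) with $k=k_n$ gives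
$$a_{n+1}\ge1-e^{-t_n},\qquad t_n=k_ne^{-\lambda}a_n^2 .$$

**Step 3: $t_n\ge n$ for infinitely many $n$.** This will make cuts very likely at infinitely many scales. If $t_n<n$, concavity of $1-e^{-t}$ on $[0,n]$ gives $a_{n+1}\ge t_n(1-e^{-n})/n\ge t_n/(2n)$. Suppose this happened for all $n\ge n_1$, where $n_1\ge n_0$. With $b_n=-\log a_n\ge0$ we would have $b_{n+1}\le2b_n+\lambda+\log(2n)-\log k_n$, so
$$2^{-n-1}b_{n+1}\le2^{-n}b_n+2^{-n-1}(\lambda+\log(2n))-2^{-n-1}\log k_n\qquad(n\ge n_1).$$
The sum of the middle terms converges. For the last terms write $L_n=\log\ell_n\ge0$, so $\log k_n=L_{n+1}-L_n$, and sum by parts: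
$$\sum_{n=n_1}^N2^{-n-1}(L_{n+1}-L_n)=2^{-N-1}L_{N+1}+\sum_{n=n_1+1}^N(2^{-n}-2^{-n-1})L_n-2^{-n_1-1}L_{n_1}\ge\tfrac12\sum_{n=n_1+1}^N2^{-n}L_n-2^{-n_1-1}L_{n_1} .$$
The right side tends to $\infty$ with $N$ by Step 1. So $2^{-n}b_n\to-\infty$, contradicting $b_n\ge0$.

**Step 4: confinement.** For each of the infinitely many $n\ge n_0$ with $t_n\ge n$ we have $a_{n+1}\ge1-e^{-n}$. Put $m=n+1$ and apply (4) with $m$ in place of $n$ and $r=\ell_m$. The first term is at most $2e^{-n}$. Using $2\ell_m+1\le3\ell_m$, $\sum_{j>m}\varepsilon_j\le2\varepsilon_{m+1}$ and (6), the leakage term is at most $\lambda\cdot3\ell_m\cdot2^m\cdot2\varepsilon_{m+1}\le6\lambda2^{-m}$. Both tend to $0$ along these $n$, so $P(|K_o|<\infty)=1$. As $\lambda$ was arbitrary, $\lambda_c(\mu_\varepsilon)=\infty$. $\blacksquare$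

## 7. Convergence of the series: merging giant clusters scale by scale

For part (ii) we show that a bundle over a suitable length is well connected with probability tending to $1$. The plan mirrors Section 5. Call a piece of a bundle bad, with probability $q_n$, if it is not well connected. A piece at level $n+1$ should be bad only if something is bad on *both* sub-bundles, possibly at different places among about $k_n$, where $k_n$ is the ratio of lengths. So $q_{n+1}\lesssim(k_nq_n)^2$. Writing $q_n=e^{-z_n}$, we get $z_{n+1}\approx2z_n-2\log k_n$, and the total loss per rail is about $\sum2^{-n}\log k_n$, which will be finite. If $\lambda h$ exceeds this loss, $z_n\to\infty$.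

**Proof of Theorem 2(ii).**

**Step 1: parameters.** They depend on $\varepsilon$ but not on $\lambda$. Let $m_0=1$ and, for $n\ge0$,
$$s_n=2+\Big\lceil\frac4{\varepsilon_{n+1}m_n}\Big\rceil,\quad k_n=2^{n+6}s_n,\quad m_{n+1}=k_nm_n,\quad\rho_n=\prod_{i<n}(1-2^{-i-4})\ge1-\sum_{i\ge0}2^{-i-4}=\tfrac78 .$$
Here $m_n$ will be the length of a block, and $s_n$ the number of consecutive blocks over which two parallel sub-bundles surely get connected, up to a tiny probability. Since $m_n\ge1$ and $\varepsilon_{n+1}<1$, we have $s_n\le3+4/\varepsilon_{n+1}\le7/\varepsilon_{n+1}$, so $k_n\le2^{n+9}/\varepsilon_{n+1}$ and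
$$T:=\sum_{n\ge0}2^{-n}\log(4k_n)\le\sum_{n\ge0}2^{-n}\big((n+11)\log2+\log(1/\varepsilon_{n+1})\big)<\infty .$$
Clearly $T>0$. Put $\lambda=2T/h$. Since $h\le\frac12$, we have $\lambda\ge T$.

**Step 2: blocks, giants, windows.** These are the objects of the induction.

**Definition.** A *level-$n$ block* is a set $[jm_n,(j+1)m_n)\times(u+V_n)$, $j\in\mathbb Z$; it has $2^nm_n$ vertices. Its *giant* is the cluster, in the percolation restricted to the block, that contains at least a fraction $\rho_n$ of its vertices, if there is one; it is unique since $\rho_n>\frac12$. A *level-$n$ window* is the union of two consecutive blocks with the same $u+V_n$. It is *good* if both blocks have giants and these are connected inside the window, and *bad* otherwise. Let $q_n$ be the probability that a window is bad.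

**Example.** A level-$0$ block is a single vertex, which is its own giant ($\rho_0=1$). A level-$0$ window is a horizontal pair, good if and only if the pair is open. So $q_0=e^{-\lambda h}$.

If consecutive windows are good, their giants are all connected to each other inside the union of these windows, because consecutive windows share a block and the giant of a block is unique. Whether a window is good depends only on pairs inside it, so windows that are disjoint, or on different cosets of $V_n$, are independent when considered together as a family of pairwise disjoint sets.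

**Step 3: the bound to be proved.** Let
$$z_0=\lambda h,\qquad z_{n+1}=2z_n-2\log k_n-\log16=2z_n-2\log(4k_n).\tag{7}$$
We claim $q_n\le e^{-z_n}$ for all $n$. Dividing (7) by $2^{n+1}$ and summing,
$$2^{-n}z_n=\lambda h-\sum_{j<n}2^{-j}\log(4k_j)\in[\lambda h-T,\lambda h]=[T,2T].$$
Since $T\ge2^{-n}\log(4k_n)$ as well, we have
$$z_n\ge2^nT\ge\log(4k_n),\qquad z_n\le2^n\lambda h .\tag{8}$$
The case $n=0$ of the claim is the example above. Assume the claim for $n$, and let $W$ be a level-$(n+1)$ window on $u+V_{n+1}$. It consists of two sub-bundles, over $u+V_n$ and over $u+e_{n+1}+V_n$. In this proof we call each of them, restricted to $W$, a *track*. Each track carries $2k_n$ level-$n$ blocks, at positions $1,\dots,2k_n$, and $2k_n-1$ level-$n$ windows. Each half of $W$ is a level-$(n+1)$ block and contains $k_n$ positions. Consider three conditions: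

1. on at least one track all level-$n$ windows are good;
2. neither track has three pairwise disjoint bad windows;
3. for every run of $s_n$ consecutive positions in which all windows on both tracks are good, some open rung of type $n+1$ at a position of the run joins the giants of the two blocks (one on each track) at that position.

**Step 4: conditions 1–3 make $W$ good.** Let track $A$ have only good windows, and let $B$ be the other track. We first bound the number of bad windows on $B$. Take a maximal family of pairwise disjoint bad windows on $B$. By condition 2 it has at most two members, and by maximality every bad window meets one of them. A window meets at most three windows including itself. So $B$ has at most $6$ bad windows.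

Now consider one half of $W$. On $B$, cut the $k_n$ positions of this half between positions $i$ and $i+1$ whenever the window on blocks $i,i+1$ is bad. This leaves at most $7$ runs whose internal windows are all good. Consider a run of length at least $s_n$. As $s_n\ge2$, each of its blocks lies in a good window of the run, so the blocks have giants on $B$, and these are connected within the run. The windows of $A$ are all good, so condition 3, applied to $s_n$ consecutive positions of the run, connects these giants to giants on $A$, inside the half. All giants on $A$ in the half are connected to each other inside the half.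

So the restricted percolation in the half has a cluster containing the giants of all its $2k_n$ level-$n$ blocks, except those on $B$ in runs shorter than $s_n$; these are at most $7s_n$. All blocks have the same size, so the density of this cluster is at least
$$\rho_n\Big(1-\frac{7s_n}{2k_n}\Big)\ge\rho_n\Big(1-\frac{4s_n}{k_n}\Big)=\rho_n(1-2^{-n-4})=\rho_{n+1} .$$
It is therefore the giant of the half. The two giants of the two halves contain all giants on $A$, and the window of $A$ that straddles the middle of $W$ is good, so they are connected inside $W$. Hence $W$ is good.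

**Step 5: conditions 1–3 are likely.** Condition 1 fails only if both tracks have a bad window. The tracks are independent, so this has probability at most $(2k_nq_n)^2$.

Condition 2 fails only if, on one of the two tracks, some three pairwise disjoint windows are bad. There are at most $(2k_n)^3$ triples per track, and the three windows are independent, so the probability is at most $2(2k_nq_n)^3=4k_nq_n\cdot(2k_nq_n)^2\le(2k_nq_n)^2$. The last inequality holds because $4k_nq_n\le4k_ne^{-z_n}\le1$ by (8).

For condition 3, condition on all pairs except the rungs of type $n+1$ in $W$. This determines the level-$n$ giants and the good windows, and the rungs of type $n+1$ remain independent of it. Consider a run as in condition 3. Since $s_n\ge2$, both blocks at each of its positions have giants, of density at least $\rho_n\ge\frac78$. The rungs of type $n+1$ match the vertices of the two blocks bijectively, so at least $(2\rho_n-1)2^nm_n\ge2^{n-1}m_n$ of them join the two giants. Over the run there are at least $s_nm_n2^{n-1}$ such rungs, and all are closed with probability at most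
$$\exp(-\lambda\varepsilon_{n+1}s_nm_n2^{n-1})\le e^{-2^{n+1}\lambda},$$
because $\varepsilon_{n+1}m_ns_n\ge4$. There are at most $2k_n$ runs of $s_n$ consecutive positions, so condition 3 fails with probability at most
$$2k_ne^{-2^{n+1}\lambda}\le\tfrac12e^{-z_{n+1}} .$$
The last step says $\log(4k_n)+z_{n+1}\le2^{n+1}\lambda$, and it holds because $\log(4k_n)\le2^nT\le2^n\lambda$ and $z_{n+1}\le2^{n+1}\lambda h\le2^n\lambda$.

Adding up, and using $16k_n^2e^{-2z_n}=e^{-z_{n+1}}$ from (7),
$$q_{n+1}\le2(2k_nq_n)^2+\tfrac12e^{-z_{n+1}}\le8k_n^2e^{-2z_n}+\tfrac12e^{-z_{n+1}}=e^{-z_{n+1}} .$$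
This completes the induction.

**Step 6: an infinite cluster.** By (8), $z_n\ge2^nT\to\infty$, so $q_n\to0$. For large $n$ a level-$n$ block therefore has, with probability at least $\frac12$, a cluster containing at least $\frac78$ of its $M_n=2^nm_n$ vertices. The expected number of vertices $g$ of the block with $|K_g|\ge\frac78M_n$ is then at least $\frac12\cdot\frac78M_n$. By transitivity all these vertices have the same probability of this event, so $P(|K_o|\ge\frac78M_n)\ge\frac7{16}$ for all large $n$. As $M_n$ increases to infinity, these events decrease to $\{|K_o|=\infty\}$, so $P(|K_o|=\infty)\ge\frac7{16}$ at $\lambda=2T/h$. By monotonicity the same holds for every larger $\lambda$. So $\lambda_c(\mu_\varepsilon)\le2T/h<\infty$. $\blacksquare$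

## 8. Which isoperimetric profiles force $\lambda_c<\infty$ for rails

The series criterion translates into a criterion on the growth of $|\partial S|$. The translation uses Lemma 1 in one direction and the boxes of (2) in the other.

**Theorem 3.** *Let $f:[1,\infty)\to[1,\infty)$ be nondecreasing.*
(a) *If $\int_1^\infty\frac{dx}{xf(x)}=\infty$, there is $\varepsilon$ with $\varepsilon_{i+1}\le\varepsilon_i/4$, $h\ge\frac13$, such that $|\partial S|\ge h\min\{f(|S|),|S|^{1/12}\}$ for all non-empty $S\Subset G$, and $\lambda_c(\mu_\varepsilon)=\infty$.*
(b) *If $\int_1^\infty\frac{dx}{xf(x)}<\infty$, $\varepsilon_{i+1}\le\varepsilon_i/4$ for all $i$, and for some $c>0$ $|\partial S|\ge cf(|S|)$ for all non-empty $S\Subset G$, then $\lambda_c(\mu_\varepsilon)<\infty$.*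

**Example.** Let $f(x)=1$ for $x<e^e$ and $f(x)=\log x\,\log\log x$ for $x\ge e^e$. The integral diverges, since with $u=\log x$ it becomes $\int\frac{du}{u\log u}$ near infinity. By (a), even $|\partial S|\ge c\log|S|\log\log|S|$ for large $|S|$ does not suffice on groups. On the other hand, let $\delta>0$, $\varepsilon_{i+1}\le\varepsilon_i/4$ for all $i$, and $|\partial S|\ge c(\log|S|)^{1+\delta}$ for all non-empty $S\Subset G$. By Lemma 1 also $|\partial S|\ge2h$, so $|\partial S|\ge\min\{c,2h\}f(|S|)$ with $f(x)=\max\{1,(\log x)^{1+\delta}\}$. The integral for this $f$ converges, and (b) gives $\lambda_c(\mu_\varepsilon)<\infty$. The argument does not decide whether $\int\frac{dx}{xf(x)}<\infty$ suffices on all groups.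

**Proof of (a).**

**Step 1: reduction to an unbounded, slowly growing profile.** If $f$ is bounded, replace it by $f+\log$. The integral still diverges, because $\int\frac{dx}{x(C+\log x)}=\infty$, and the conclusion becomes stronger. So let $f$ be unbounded, and put $\hat f(x)=\min\{f(x),x^{1/12}\}$. Then $\hat f\ge1$ is nondecreasing and unbounded, and $\int_1^\infty\frac{dx}{x\hat f(x)}=\infty$ since $\hat f\le f$.

**Step 2: choice of $\varepsilon$.** A set that meets about $2^n$ rails has boundary of order $2^n$ from its horizontal pairs. This suffices up to the size where $\hat f$ exceeds $2^n$; from there on the rungs must take over. Let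
$$X_n=\sup\{x\ge1:\hat f(x)\le2^n\}\quad(n\ge0),\qquad\varepsilon_n=4^{-n}X_n^{-1/2}\quad(n\ge1).$$
The set is non-empty because $\hat f(1)=1$, and $X_n<\infty$ because $\hat f$ is unbounded and nondecreasing. Since $\hat f(2^{12n})\le2^n$, we have $X_n\ge2^{12n}$. As $X_n$ is nondecreasing, $\varepsilon_{n+1}\le\varepsilon_n/4$. Finally $\sum\varepsilon_n\le\sum4^{-n}=\frac13$, so $h\ge\frac13$.

**Step 3: $\lambda_c=\infty$.** We check the series. We have $\hat f\ge1$ on $[1,X_0]$ and $\hat f>2^{n-1}$ on $(X_{n-1},X_n]$, and $X_n\to\infty$, so
$$\infty=\int_1^\infty\frac{dx}{x\hat f(x)}\le\log X_0+\sum_{n\ge1}2^{-(n-1)}(\log X_n-\log X_{n-1})\le\log X_0+2\sum_{n\ge1}2^{-n}\log X_n .$$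
So $\sum2^{-n}\log(1/\varepsilon_n)\ge\frac12\sum2^{-n}\log X_n=\infty$, and Theorem 2(i) gives $\lambda_c(\mu_\varepsilon)=\infty$.

**Step 4: the boundary bound.** Let $S\ne\emptyset$ be finite, with $a,n$ as in Lemma 1. Since $2^{n-1}\le a<2^n$, (3) gives $|\partial S|\ge h2^n+\varepsilon_n2^{-n}|S|$.

* If $|S|<X_n$, there is $x>|S|$ with $\hat f(x)\le2^n$. So $\hat f(|S|)\le2^n$ and $|\partial S|\ge h2^n\ge h\hat f(|S|)$.
* If $|S|\ge X_n\ge2^{12n}$, then $|S|^{1/4}\ge8^n$ and
$$|\partial S|\ge8^{-n}X_n^{-1/2}|S|\ge8^{-n}|S|^{1/2}\ge|S|^{1/4}\ge\hat f(|S|)\ge h\hat f(|S|).\qquad\blacksquare$$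

**Proof of (b).**

**Step 1: the boxes bound $f$.** Let $x_n=1/\varepsilon_{n+1}>1$ for $n\ge0$, which increases with $n$. The box $S_n=\{1,\dots,\lceil x_n\rceil\}\times V_n$ has $|S_n|\ge x_n$, so by monotonicity of $f$, the hypothesis and (2),
$$cf(x_n)\le cf(|S_n|)\le|\partial S_n|\le4\cdot2^n .$$

**Step 2: the integral bounds the series.** Since $f\le f(x_n)$ on $[x_{n-1},x_n]$, Step 1 gives
$$\infty>\int_{x_0}^\infty\frac{dx}{xf(x)}\ge\sum_{n\ge1}\frac{\log x_n-\log x_{n-1}}{f(x_n)}\ge\frac c4\sum_{n\ge1}2^{-n}(\log x_n-\log x_{n-1}).$$
Summing by parts,
$$\sum_{n=1}^N2^{-n}(\log x_n-\log x_{n-1})=2^{-N}\log x_N+\tfrac12\sum_{n=1}^{N-1}2^{-n}\log x_n-\tfrac12\log x_0\ge\tfrac12\sum_{n=1}^{N-1}2^{-n}\log x_n-\tfrac12\log x_0 .$$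
The left side is bounded in $N$, so $\sum2^{-n}\log(1/\varepsilon_{n+1})<\infty$. Up to a factor $2$ this is the series of Theorem 2(ii), which gives $\lambda_c(\mu_\varepsilon)<\infty$. $\blacksquare$

## 9. Finitely generated subgroups

Why use a group as odd as $\mathbb Z\times\bigoplus\mathbb Z/2$? The following remark, which the proofs above do not use, explains it.

**Remark.** *If some finitely generated subgroup $H\le G$ is neither finite nor virtually cyclic, then $\lambda_c(\mu)<\infty$ for every generating measure $\mu$ on $G$.*

Each of the finitely many generators of $H$ is a product of finitely many elements of $\operatorname{supp}\mu$. So $H\le\langle A\rangle$ for some finite symmetric $A\subset\operatorname{supp}\mu\setminus\{e\}$. Subgroups of finite or virtually cyclic groups are finite or virtually cyclic, so $\langle A\rangle$ is neither, and its Cayley graph with respect to $A$ has superlinear growth, by the classical fact that a finitely generated group of at most linear growth is finite or virtually cyclic. By Duminil-Copin, Goswami, Raoufi, Severo and Yadin (*Existence of phase transition for percolation using the Gaussian free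 field*, Duke Math. J. 169 (2020)), that graph has $p_c<1$. In our multigraph the pairs $\{g,ga\}$ with $g\in\langle A\rangle$, $a\in A$ are open independently, each with probability at least $1-e^{-\lambda\min_A\mu}$. Once $\lambda$ is so large that this exceeds $p_c$, there is an infinite cluster.

So any counterexample must live on a group all of whose finitely generated subgroups are finite or virtually cyclic. The group $\mathbb Z\times V$ is of this kind: finitely many elements of it lie in $\mathbb Z\times V_n$ for some $n$, and there $\mathbb Z\times\{0\}$ has finite index.
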